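# A graph of tree-width two whose bootstrap process takes quadratic time

## Copies, the $H$-process and its running time

All graphs are finite and simple. We write $v(G)$ for the number of vertices of $G$, and $G+e$ for $G$ with the pair $e$ added as an edge.

**Definition (copies).** A copy of $H$ in $G$ is a subgraph of $G$, not necessarily induced, that is isomorphic to $H$. The number of copies is $n_H(G)$.

For example, $n_{K_3}(K_4)=4$. A copy of $H$ in $G$ is the image of an injection $\varphi:V(H)\to V(G)$ that sends every edge of $H$ to an edge of $G$. We shall always handle copies through such injections.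

**Definition ($H$-bootstrap process).** Given $G$, put $G_0:=G$. For $i\ge 1$ let $V(G_i):=V(G)$ and
$$E(G_i):=E(G_{i-1})\cup\left\{e\in\binom{V(G)}{2}: n_H(G_{i-1}+e)>n_H(G_{i-1})\right\}.$$

So at each step we add, simultaneously, every missing edge $e$ that completes a new copy of $H$, that is, every missing $e$ such that $G_{i-1}+e$ has a copy of $H$ containing $e$.

**Definition (running time).** $\tau_H(G):=\min\{t\in\mathbb N:G_t=G_{t+1}\}$, where $0\in\mathbb N$, and
$$M_H(n):=\max_{v(G)=n}\tau_H(G).$$

Every step before stabilization adds at least one edge, so for every $H$
$$M_H(n)\le\binom n2. \tag{1}$$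

*Example: the path with two edges, $H=K_{1,2}$.* A missing edge is added exactly when it shares a vertex with a present edge. If $uv$ is present, then after one step $u$ is adjacent to everything. After two steps any pair $pq$ is present, since it meets the edge $up$. So $\tau\le 2$ always. Starting from a single edge $uv$ on $n\ge 4$ vertices, a pair disjoint from $\{u,v\}$ is missing after one step, so $M_{K_{1,2}}(n)=2$ for $n\ge 4$.

*Example: the triangle, $H=K_3$.* A missing edge is added exactly when its ends have a common neighbor, so $G_i$ joins the pairs at distance at most $2$ in $G_{i-1}$. A pair at distance $d$ in $G_{i-1}$ is at distance $\lceil d/2\rceil$ in $G_i$: a path shortens by grouping its edges in twos, and each edge of $G_i$ can be replaced by at most two edges of $G_{i-1}$. The process stops when all distances inside components are at most $1$. A component of diameter $d\ge 1$ therefore needs $\lceil\log_2 d\rceil$ steps. The diameter is at most $n-1$, with equality for a path, so $M_{K_3}(n)=\lceil\log_2(n-1)\rceil$ for $n\ge 2$.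

## Tree-width, 2-connectivity and codegree

**Definition (tree-width).** A tree decomposition of $G$ is a tree whose nodes carry sets of vertices of $G$, called bags, such that every vertex lies in some bag, every edge has both ends in some bag, and for each vertex the nodes whose bags contain it form a connected subtree. Its width is the largest bag size minus $1$, and $\mathrm{tw}(G)$ is the smallest possible width.

*Example.* The $6$-cycle $c_1c_2\cdots c_6$ has the decomposition with bags $\{c_1,c_2,c_3\}$, $\{c_1,c_3,c_4\}$, $\{c_1,c_4,c_5\}$, $\{c_1,c_5,c_6\}$ along a path, so its tree-width is at most $2$. The graph $K_{2,s}$ with small side $\{u,v\}$ and large side $w_1,\dots,w_s$ has the decomposition with bags $\{u,v,w_i\}$ along a path, so its tree-width is at most $2$ as well.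

We use these textbook facts.

* (T1) Tree-width does not increase when passing to a subgraph.
* (T2) $\mathrm{tw}(G)\le 1$ if and only if $G$ is a forest. So a graph with a cycle has tree-width at least $2$. In particular cycles, and $K_{2,s}$ for $s\ge 2$, have tree-width exactly $2$.
* (T3) Every clique lies in a single bag, so $\mathrm{tw}(K_m)=m-1$.
* (T4) The tree-width of a disjoint union is the maximum of the tree-widths: join the two decomposition trees by an edge, and use (T1) for the lower bound.
* (T5) If $\mathrm{tw}(G)\le 2$ and $G^+$ arises by adding a vertex $p$ joined exactly to the two ends of an edge $qr$ of $G$, then $\mathrm{tw}(G^+)\le 2$: attach a new bag $\{p,q,r\}$ to a bag containing $q$ and $r$.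

**Definition (2-connected).** A graph with at least three vertices is 2-connected if it is connected and stays connected after the deletion of any one vertex.

Cycles are examples. Adding to a 2-connected graph $G$ a new vertex $p$ joined to two distinct vertices keeps it 2-connected: deleting $p$ leaves $G$, while deleting another vertex $u$ leaves the connected graph $G-u$, to which $p$ is still attached.

**Definition (codegree).** The codegree of a pair of vertices is the number of their common neighbors.

*Example.* Take an edge $pq$ and $m$ further vertices, each joined to exactly $p$ and $q$. The edge $pq$ has codegree $m$. Each other edge has codegree $1$. By (T5), starting from the single edge $pq$, this graph has tree-width at most $2$ for every $m$. So within tree-width two we may make the codegree of an edge as large as we like; this will be our way of marking edges.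

## Does tree-width two force linear running time?

Two facts are quoted with the problem. For every tree $T$, $M_T(n)$ is bounded by a quadratic function of $v(T)$, for all $n$; our example $K_{1,2}$ is an instance of such boundedness. And for $s\ge 3$ we have $M_{K_{2,s}}(n)=\Theta(n)$, with $\mathrm{tw}(K_{2,s})=2$. The triangle, also of tree-width $2$, takes logarithmic time. The question, from David Fabian, Patrick Morris and Tibor Szabó, "Slow graph bootstrap percolation II: Accelerating properties", arXiv:2311.18786 (2023), is to prove or disprove:

*Any fixed graph $H$ with $\mathrm{tw}(H)=2$ has $M_H(n)=O(n)$ as $n\to\infty$.*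

The statement is false, and by (1) it fails as badly as possible.

**Theorem 1.** There is a 2-connected graph $H$ with $\mathrm{tw}(H)=2$ and, for all $n\ge 168$,
$$\frac{(n-71)(n-23)}{4608}\le M_H(n)\le\binom n2.$$

The graph we build has $50$ vertices.

**Theorem 2.** For every $k\ge 2$ there is a graph $H_k$ with $\mathrm{tw}(H_k)=k$ and $M_{H_k}(n)=\Theta(n^2)$.

The upper bounds are (1). Everything below concerns the lower bounds.

## From one chain to two coprime rings

To make a process slow, we want edges $e_0,e_1,e_2,\dots$ such that the presence of $e_l$ completes $e_{l+1}$ at the next step and nothing else happens. If each step uses up its own private block of vertices, there are at most $n$ steps. For more than linear time the vertices must be reused. There are quadratically many pairs, so let the $e_l$ be pairs between two sets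
$$X=\{x_j\},\qquad Z=\{z_i\},$$
and aim for the rule "$x_jz_i$ forces $x_{j+1}z_{i+1}$". If $X$ and $Z$ are arranged along open chains with $a$ and $b$ terminals, this is still too short: the diagonal walk $(0,0),(1,1),(2,2),\dots$ falls off the end of the shorter chain before step $\min(a,b)$. So close the chains into rings, with $j\in\mathbb Z_a$ and $i\in\mathbb Z_b$. If $a=b$ the walk closes up after $a$ steps. But if $\gcd(a,b)=1$, then by the Chinese Remainder Theorem the pairs $(l\bmod a,\,l\bmod b)$ run through all $ab$ elements of $\mathbb Z_a\times\mathbb Z_b$. With $a,b\approx cn$ this is quadratic.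

For $a=3$, $b=4$, here is the orbit, with position $l$ on the left:
$$\begin{array}{c|cccccccccccc}
l&-5&-4&-3&-2&-1&0&1&2&3&4&5&6\\\hline
l\bmod 3&1&2&0&1&2&0&1&2&0&1&2&0\\
l\bmod 4&3&0&1&2&3&0&1&2&3&0&1&2
\end{array}$$
All twelve pairs occur once. The rule will also act backwards: a graph $H$ that lets one of two edges complete the other does so in both directions. So from $l=0$ the infection spreads both ways: five steps add two pairs each, and the sixth step adds the last pair $(0,2)$, which is position $6$ and also position $-6$.

**The bare attempt with $C_4$.** The simplest way to encode the rule is to take as rings the cycles $x_0x_1\cdots x_{a-1}$ and $z_0z_1\cdots z_{b-1}$, with $a,b\ge 3$ coprime, to start with these cycles and $x_0z_0$, and to take $H=C_4$, read as $x_jx_{j+1}z_{i+1}z_i$. Indeed $x_jz_i$ with the two ring edges completes $x_{j+1}z_{i+1}$. But the ring edges have no direction: $x_1x_0z_0z_{-1}$ is also a path with three edges, so $x_1z_{-1}$ appears in the first step. This is not one of the positions $-1,0,1$ of the orbit: equality with position $1$ would need $b\mid 2$, with position $-1$ would need $a\mid 2$, and with position $0$ is impossible. It is a shortcut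 to a distant position.

Shortcuts destroy the quadratic time. From $(j,i)$ all four of $(j\pm1,i\pm1)$ are reached, so by time $t$ we have all $x_jz_i$ with integers $|j|,|i|\le t$ and $j\equiv i\equiv t\pmod 2$. At least one of $a,b$ is odd, and modulo an odd number $m$ every residue has representatives of both parities in $[-m,m]$. So by time $\max(a,b)+1$ all $X$–$Z$ edges are present: if both $a,b$ are odd take $t=\max(a,b)$, and if one is even let the parity of the representative modulo it in $[0,\max(a,b)]$ decide between $t=\max(a,b)$ and $t=\max(a,b)+1$. One step later every missing $x_jx_k$ is completed by the path $x_jx_{j+1}z_0x_k$, and symmetrically in $Z$, so the graph is complete. The attempt takes only linear time.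

So the links of the rings must be replaced by gadgets that have a direction. They must also be rigid: no added edge may ever complete a copy of $H$ other than the intended ones, and all this within tree-width two, where not even $K_4$ is allowed. The device is the codegree. Adding one edge raises the codegree of any *other* edge by at most one. If the marked edges have codegree at least $5$ while all unmarked ones have codegree at most $2$, a single new edge cannot blur the distinction, and a still larger codegree at one end of the gadget gives it a direction.

## The gadget $L$ and the graph $H$

**Definition (gadget $L$).** Its vertices are two terminals $x,x'$, five spine vertices $s_0,\dots,s_4$, and disjoint sets $B_1,\dots,B_4$ of pages with sizes $m_k:=|B_k|$ given by $m_1=m_2=m_3=4$ and $m_4=6$. Its edges are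

* the spine edges $s_{k-1}s_k$ for $k=1,\dots,4$;
* the terminal edges $xs_0,xs_1,xs_2$ and $x's_2,x's_3,x's_4$;
* the page edges $bs_{k-1}$ and $bs_k$ for each $b\in B_k$.

So $L$ has $2+5+18=25$ vertices. For example, the common neighbors of $s_0$ and $s_1$ are the four pages in $B_1$ and the terminal $x$. In the same way $s_1s_2$ has codegree $5$ (with $x$), $s_2s_3$ has codegree $5$ (with $x'$), and $s_3s_4$ has codegree $7$ (six pages and $x'$). The last value gives $L$ its direction.

**Definition (the graph $H$).** Take two disjoint copies $L^1,L^2$ of $L$, with vertices $x^c,x'^c,s^c_k$ and page sets $B^c_k$ for $c=1,2$, and add the two dynamic edges $x^1x^2$ and $x'^1x'^2$. Then $v(H)=50$.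

**Proposition 3.** $H$ is 2-connected and $\mathrm{tw}(H)=2$.

*Proof.* We take $H$ apart down to a cycle. Delete, for $c=1,2$, in this order: all pages; then $s_0^c$; then $s_1^c$; then $s_4^c$; then $s_3^c$. At the time of its deletion each vertex has exactly two remaining neighbors, and these are adjacent:

* a page in $B_k^c$ has the neighbors $s^c_{k-1},s^c_k$, joined by a spine edge;
* $s_0^c$ has the remaining neighbors $s_1^c,x^c$;
* $s_1^c$ then has $s_2^c,x^c$;
* $s_4^c$ has $s_3^c,x'^c$;
* $s_3^c$ then has $s_2^c,x'^c$.

What remains is the $6$-cycle $x^1s^1_2x'^1x'^2s^2_2x^2$. Reversing, $H$ arises from a $6$-cycle, which is 2-connected of tree-width $2$, by repeatedly adding a vertex joined to the two ends of an existing edge. By (T5) this keeps tree-width at most $2$, and it keeps 2-connectivity. As $H$ contains a cycle, (T2) gives $\mathrm{tw}(H)=2$. $\square$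

## The host graph $\Gamma$ and its triangles

Let $a,b\ge 3$ be coprime. The ring $R_1$ has terminals $X=\{x_j:j\in\mathbb Z_a\}$ and, for each $j\in\mathbb Z_a$, a copy $g$ of $L$ whose terminals are $x(g):=x_j$ and $x'(g):=x_{j+1}$. The spine vertices $s^g_k$ and the pages (sets $B^g_k$) are private to $g$. So $x_j$ belongs to two consecutive gadgets, as the $x$ of one and the $x'$ of the previous one. The ring $R_2$ is defined in the same way with terminals $Z=\{z_i:i\in\mathbb Z_b\}$, disjoint from $R_1$.

Let $\Gamma$ be $R_1\cup R_2$ together with all edges between $X$ and $Z$, and any number of isolated vertices. The process starts from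
$$G_0:=(R_1\cup R_2)+x_0z_0\quad\text{on the vertex set } V(\Gamma).$$
There are $a+b$ gadgets with $23$ private vertices each and one terminal per gadget, so $24(a+b)$ vertices are not isolated. For $a=3$, $b=4$ this is $168$.

We shall prove that the process never leaves $\Gamma$. The two facts below are what we need to know about $\Gamma$.

**(F1)** *A page in $B^g_k$ has neighborhood exactly $\{s^g_{k-1},s^g_k\}$. A spine vertex of $g$ is adjacent only to spine vertices and pages of $g$ and to $x(g),x'(g)$, and it has at most $4$ neighbors that are not pages. The sets $X$ and $Z$ are independent.*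

This is read off the definition. The bound $4$ is attained by $s_2^g$, whose non-page neighbors are $s_1^g,s_3^g,x(g),x'(g)$.

**(F2)** *The triangles of $\Gamma$ are exactly those consisting of a spine edge $s^g_{k-1}s^g_k$ and a vertex of $B^g_k$, or $x(g)$ if $k\le 2$, or $x'(g)$ if $k\ge 3$. Hence $s^g_{k-1}s^g_k$ has codegree $m_k+1$, its common neighbors form an independent set, and every edge of $\Gamma$ that is not a spine edge has codegree at most $2$.*

*Proof.* First, no triangle contains two terminals. Adjacent terminals are some $x_j$ and $z_i$. A common neighbor cannot be a terminal, as $X$ and $Z$ are independent, and it cannot be a private vertex, as a private vertex has neighbors in one ring only. So a triangle has two adjacent private vertices. These lie in one gadget $g$, and the third vertex, being adjacent to them, lies in $g$ as well. If the triangle contains a page, it is the page with its two neighbors. If not, then, as the spine is a path and there is at most one terminal, it consists of one terminal and two consecutive spine vertices. This gives the list.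

Pages of one set together with one terminal are pairwise non-adjacent, so the common neighbors of a spine edge are independent. By the list, a page edge has codegree $1$. The edges $x(g)s_0^g$, $x(g)s_1^g$, $x(g)s_2^g$ have codegrees $1,2,1$, and symmetrically for $x'(g)$. The $X$–$Z$ edges have codegree $0$. $\square$

## Rigidity: one bad edge is impossible

Call an edge $f$ of $H$ *bad* for an injection $\varphi:V(H)\to V(\Gamma)$ if $\varphi(f)\notin E(\Gamma)$. For instance, if $\varphi$ sends $L^1$ and $L^2$ in the obvious way to two gadgets of $R_1$ without a common terminal, then both dynamic edges are bad, and no other edge is. The lemma says that exactly one bad edge can never occur.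

**Lemma 4.** Let $\varphi:V(H)\to V(\Gamma)$ be injective with at most one bad edge. Then there is no bad edge. Moreover, there are $j\in\mathbb Z_a$, $i\in\mathbb Z_b$ such that the dynamic edges satisfy $\varphi(x^1x^2)=x_jz_i$ and $\varphi(x'^1x'^2)=x_{j+1}z_{i+1}$ (as unordered pairs), and all other edges of $H$ are mapped into $R_1\cup R_2$.

*Proof.* If there is a bad edge, let $e$ be its image and $\Gamma':=\Gamma+e$; otherwise let $\Gamma':=\Gamma$. Then $\varphi$ embeds $H$ in $\Gamma'$.

**Step 1: only spine edges and $e$ can receive spine edges.** The purpose is to use the codegree gap. Let $f\ne e$ be an edge of $\Gamma$. If $f$ has a common neighbor in $\Gamma'$ that it did not have in $\Gamma$, then $e$ joins this vertex to an end of $f$. So $e$ shares exactly one vertex with $f$, and the new common neighbor is the other end of $e$. Hence the codegree of $f$ rises by at most $1$. By (F2), every edge of $\Gamma'$ other than $e$ and the spine edges of $\Gamma$ has codegree at most $3$ in $\Gamma'$. A spine edge of $H$ has codegree at least $5$ in $H$, so its image has codegree at least $5$ in $\Gamma'$. Therefore every spine edge of $H$ is mapped to a spine edge of $\Gamma$ or to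 $e$.

**Step 2: no spine edge of $H$ is mapped to $e$.** Suppose one is. In the spine path containing it there is an adjacent spine edge. Its image is not $e$, so by Step 1 it is a spine edge of $\Gamma$. Thus $e=uv$ where $v$ is a spine vertex of some gadget. The vertices $u,v$ have at least $5$ common neighbors in $\Gamma'$, and hence in $\Gamma$, since the edge $uv$ itself creates no common neighbor of $u$ and $v$. If one of these is a page $w$, then by (F1) $N_\Gamma(w)=\{u,v\}$, and this pair is a spine edge of $\Gamma$, contrary to $e\notin E(\Gamma)$. So none of the five is a page. But $v$ has at most $4$ neighbors that are not pages, a contradiction.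

**Step 3: spines go to spines, in the right direction.** By Steps 1 and 2 all spine edges of $H$ are mapped to spine edges of $\Gamma$. The latter form vertex-disjoint paths on five vertices, one per gadget. The spine of $L^c$ is a connected path with four edges, so it is mapped onto the whole spine of one gadget $g_c$, in order or reversed, and $g_1\ne g_2$ by injectivity. Suppose it is reversed. Then $s^c_3s^c_4$, of codegree $7$ in $H$, is mapped to $s_1^{g_c}s_0^{g_c}$. That edge has codegree $m_1+1=5$ in $\Gamma$ by (F2), hence at most $6$ in $\Gamma'$, a contradiction. Thus
$$\varphi(s^c_k)=s^{g_c}_k\qquad\text{for all } k=0,\dots,4,\ c=1,2. \tag{2}$$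

**Step 4: terminals go to terminals.** We show
$$\varphi(x^c)=x(g_c)\quad\text{and}\quad\varphi(x'^c)=x'(g_c)\qquad (c=1,2). \tag{3}$$
Let $y=\varphi(x^c)$ and suppose $y\ne x(g_c)$. By (2) and injectivity $y$ is not a spine vertex of $g_c$. At most one of the edges $x^cs^c_0,x^cs^c_1,x^cs^c_2$ is bad, so $y$ is adjacent in $\Gamma$ to at least two of $s_0^{g_c},s_1^{g_c},s_2^{g_c}$. By (F1), the vertices outside the spine with this property are $x(g_c)$ and the pages in $B_1^{g_c}\cup B_2^{g_c}$; note that $x'(g_c)$ and the pages in $B_3^{g_c}$ see only $s_2^{g_c}$ among the three. So $y$ is a page in $B_1^{g_c}\cup B_2^{g_c}$. Such a page is adjacent to exactly two of the three, so one of the three edges is bad. That was the only bad edge, so the dynamic edge $x^1x^2$ is not bad, and hence $\varphi(x^{3-c})\in N_\Gamma(y)$. But $N_\Gamma(y)$ consists of two spine vertices of $g_c$, which by (2) are already images of spine vertices of $L^c$. This contradicts injectivity.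

For $x'^c$, let $y'=\varphi(x'^c)\ne x'(g_c)$. The vertex $y'$ is outside the spine of $g_c$ and adjacent to at least two of $s_2^{g_c},s_3^{g_c},s_4^{g_c}$, and the only candidates are the pages in $B_3^{g_c}\cup B_4^{g_c}$, since $x(g_c)$ and the pages in $B_2^{g_c}$ see only $s_2^{g_c}$ among these. Such a page sees exactly two of the three, so one terminal edge is bad and $x'^1x'^2$ is not. Then $\varphi(x'^{3-c})$ is one of the two spine vertices in $N_\Gamma(y')$, again contradicting injectivity.

**Step 5: the dynamic edges are good and aligned.** By (3), the dynamic edges are mapped to the pairs $x(g_1)x(g_2)$ and $x'(g_1)x'(g_2)$. If $g_1,g_2$ were in the same ring, both pairs would lie inside $X$ or inside $Z$, and both dynamic edges would be bad, which is not allowed. So the gadgets lie in different rings, and both pairs are edges of $\Gamma$. If the one in $R_1$ runs from $x_j$ to $x_{j+1}$ and the one in $R_2$ from $z_i$ to $z_{i+1}$, the pairs are $x_jz_i$ and $x_{j+1}z_{i+1}$.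

**Step 6: no page edge is bad.** By (2) and (3) the spine edges and the terminal edges are mapped to edges of $\Gamma$, and by Step 5 so are the dynamic edges; only a page edge can still be bad. Suppose $\beta\in B^c_k$ has a bad edge and put $w=\varphi(\beta)$. Exactly one of the two edges at $\beta$ is bad, so $w$ is adjacent in $\Gamma$ to exactly one of $s^{g_c}_{k-1},s^{g_c}_k$. By (F1), $w$ is a spine vertex, a page or a terminal of $g_c$. The spine vertices and terminals of $g_c$ are images of other vertices, by (2) and (3), so $w$ is a page, and $w\in B^{g_c}_l$ with $l\in\{k-1,k+1\}\cap\{1,2,3,4\}$.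

Now count what is left for $B^c_l$. The edges at vertices of $B^c_l$ are not bad, so $\varphi(B^c_l)$ consists of common neighbors in $\Gamma$ of $s^{g_c}_{l-1}$ and $s^{g_c}_l$. By (F2) these are the $m_l$ vertices of $B^{g_c}_l$ and one terminal of $g_c$. The terminal is the image of $x^c$ or $x'^c$, and $w\in B^{g_c}_l$ is the image of $\beta\notin B^c_l$. So at most $m_l-1$ vertices are available for the $m_l$ vertices of $B^c_l$, a contradiction.

Hence there is no bad edge. Every spine, terminal and page edge of $H$ is mapped to an edge of $\Gamma$ incident with a spine vertex, and all such edges lie in $R_1\cup R_2$. $\blacksquare$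

## The infection walks along the orbit: proof of Theorem 1

Write $x_l,z_l$ for all $l\in\mathbb Z$, with indices reduced modulo $a$ and modulo $b$ respectively.

**Proposition 5.** For the $H$-process from $G_0$ and all $t\ge 0$,
$$E(G_t)=E(R_1\cup R_2)\cup\{x_lz_l:-t\le l\le t\}. \tag{4}$$

*Proof.* Induction on $t$; for $t=0$ this is the definition of $G_0$. Assume (4) for $t$.

**Step 1: the intended edges are added.** We exhibit the copies of $H$. Let $|l|\le t$. The gadget of $R_1$ from $x_l$ to $x_{l+1}$ and the gadget of $R_2$ from $z_l$ to $z_{l+1}$, together with $x_lz_l$ and $x_{l+1}z_{l+1}$, form a copy of $H$. All its edges except possibly $x_{l+1}z_{l+1}$ are in $G_t$. So $x_{l+1}z_{l+1}\in E(G_{t+1})$. Using instead the gadgets from $x_{l-1}$ to $x_l$ and from $z_{l-1}$ to $z_l$, we get $x_{l-1}z_{l-1}\in E(G_{t+1})$.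

**Step 2: no other edge is added.** Here the lemma enters. Let $e\notin E(G_t)$ complete a copy of $H$ in $G_t+e$. The copy contains $e$, and it is given by an injection $\varphi:V(H)\to V(\Gamma)$. All its edges other than $e$ lie in $G_t\subseteq\Gamma$, so $\varphi$ has at most one bad edge. By Lemma 4 there is none, so $e\in E(\Gamma)$. As $e\notin E(R_1\cup R_2)$, the edge $e$ is the image of a dynamic edge. Hence $e$ is one of $x_jz_i$ and $x_{j+1}z_{i+1}$, for the $j,i$ of Lemma 4, and the other one is an edge of the copy different from $e$, so it is in $G_t$. By (4) the other one equals $x_lz_l$ for some $|l|\le t$. If it is $x_jz_i$, then $j\equiv l\pmod a$ and $i\equiv l\pmod b$, so $e=x_{l+1}z_{l+1}$. If it is $x_{j+1}z_{i+1}$, then likewise $e=x_{l-1}z_{l-1}$. Both are among the edges claimed for $t+1$. $\square$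

**Step 3: counting the steps.** This is the only place where coprimality is used. By the Chinese Remainder Theorem, $x_lz_l=x_{l'}z_{l'}$ if and only if $l\equiv l'\pmod{ab}$. So $\{x_lz_l:|l|\le t\}$ has $\min(2t+1,ab)$ elements. Therefore $G_{t+1}\ne G_t$ as long as $2t+1<ab$, and $G_{t+1}=G_t$ once $2t+1\ge ab$. Hence
$$\tau_H(G_0)=\left\lceil\frac{ab-1}{2}\right\rceil. \tag{5}$$
For $a=3$, $b=4$ this gives $6$, in agreement with the table above.

**Step 4: choosing $a$ and $b$.** We fit the construction into $n$ vertices. For $n\ge 168$ put $N=\lfloor(n-24)/48\rfloor\ge 3$, $a=N$ and $b=N+1$; these are coprime. Then $24(a+b)=48N+24\le n$, and we pad with isolated vertices to exactly $n$. Since $ab=N(N+1)$ is even, (5) gives $\tau_H(G_0)=N(N+1)/2$. From $N\ge(n-24-47)/48=(n-71)/48$ we get $N+1\ge(n-23)/48$, so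
$$M_H(n)\ge\frac{N(N+1)}2\ge\frac{(n-71)(n-23)}{2\cdot 48^2}=\frac{(n-71)(n-23)}{4608}.$$
With Proposition 3 and (1), this proves Theorem 1. In particular $M_H(n)=\Theta(n^2)$ is not $O(n)$ although $\mathrm{tw}(H)=2$, and the statement in question is disproved. $\blacksquare$

## Raising the tree-width: proof of Theorem 2

For $k=2$ take $H_2=H$. Let $k\ge 3$. To raise the tree-width to $k$ one would first add to $H$ a disjoint clique $K_{k+1}$, and add one such clique to the host graph. For $k=3$ this breaks the induction at the second step. After one step $x_1z_1$ is present, so the gadgets from $x_0$ to $x_1$ and from $z_0$ to $z_1$ form a complete copy of $H$. In the gadget from $x_1$ to $x_2$, the spine edge $s_0s_1$ and two pages $p,p'\in B_1$ span $K_4$ minus the edge $pp'$, disjoint from that copy. So $pp'$ completes a copy of the disjoint union of $H$ and $K_4$ and is added in step two. The trouble is that the one missing edge may lie in the clique. The cure is to use two cliques, at least one of which must then be intact.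

Let $Q$ consist of two cliques $C,C'$ of order $k+1$ sharing exactly one vertex $w$, and let $H_k$ be the disjoint union of $H$ and $Q$. For example, for $k=3$, $Q$ is two copies of $K_4$ glued at a vertex, on $7$ vertices. The two bags $C,C'$ joined by an edge form a tree decomposition of $Q$ of width $k$, and $Q\supseteq K_{k+1}$, so $\mathrm{tw}(Q)=k$ by (T1) and (T3). By (T4), $\mathrm{tw}(H_k)=\max(2,k)=k$.

Let $Q'$ be a copy of $Q$ with cliques $D,D'$ sharing $w'$. Use the host graph $\Gamma\sqcup Q'$ and the starting graph $G_0\sqcup Q'$ (disjoint unions).

**Proposition 6.** Let $\psi:V(H_k)\to V(\Gamma\sqcup Q')$ be injective with at most one edge of $H_k$ mapped to a non-edge (a bad edge). Then $\psi(V(Q))=V(Q')$ and no edge of $Q$ is bad.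

*Proof.* **Step 1: one clique of $Q$ lands on a clique of $Q'$.** The cliques $C,C'$ have no edge in common, so one of them, say $C$, has no bad edge, and $\psi(C)$ is a clique of order $k+1\ge 4$. Such a clique is not in $\Gamma$, because $\Gamma$ is $K_4$-free: by (F2) every triangle contains a spine edge, so a $K_4$ would consist of a spine edge and two adjacent common neighbors of it, while the common neighbors of a spine edge are independent. As there are no edges between $\Gamma$ and $Q'$, we get $\psi(C)\subseteq V(Q')$. A clique of $Q'$ cannot meet both $D\setminus\{w'\}$ and $D'\setminus\{w'\}$, so the only $(k+1)$-cliques are $D$ and $D'$; say $\psi(C)=D$.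

**Step 2: the other clique follows.** The clique $C'$, of order at least $4$, stays connected after removing at most one edge. Its good edges are mapped to edges, and $\psi(w)\in D$, so $\psi(C')$ lies in $V(Q')$. By injectivity $\psi(C'\setminus\{w\})\subseteq V(Q')\setminus D=D'\setminus\{w'\}$. Both sets have $k$ elements, so
$$\psi(C'\setminus\{w\})=D'\setminus\{w'\}.$$

**Step 3: the shared vertex is correct.** At least $k-1\ge 1$ of the $k$ edges from $w$ to $C'\setminus\{w\}$ are good, so $\psi(w)\in D$ has a neighbor in $D'\setminus\{w'\}$. The only such vertex of $D$ is $w'$, so $\psi(w)=w'$ and $\psi(C')=D'$. So $\psi(V(Q))=D\cup D'=V(Q')$, and since both $C$ and $C'$ are mapped onto cliques, no edge of $Q$ is bad. $\square$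

**The process for $H_k$.** We show that for all $t\ge 0$ the $H_k$-process from $G_0\sqcup Q'$ is at time $t$ exactly $G_t\sqcup Q'$, with $G_t$ as in (4). For $t=0$ this is the definition. Assume it for $t$.

Each copy of $H$ used in Step 1 of the proof of Proposition 5 extends by $Q'$ to a copy of $H_k$. So the edges $x_{l\pm1}z_{l\pm1}$ with $|l|\le t$ are present at time $t+1$.

Conversely, let $e\notin E(G_t\sqcup Q')$ complete a copy of $H_k$, given by an injection $\psi$. All edges of the copy but $e$ lie in $G_t\sqcup Q'\subseteq\Gamma\sqcup Q'$, so $\psi$ has at most one bad edge. By Proposition 6, $\psi(V(Q))=V(Q')$ and no edge of $Q$ is bad. By injectivity $\psi$ maps $V(H)$ into $V(\Gamma)$, with at most one bad edge, so Lemma 4 applies to $\psi|_{V(H)}$ and there is no bad edge at all. Thus $e\in E(\Gamma\sqcup Q')$. As the edges of $Q'$ and of $R_1\cup R_2$ are already present, $e$ is an $X$–$Z$ edge. The edges of $Q$ are mapped into $Q'$, and by Lemma 4 the non-dynamic edges of $H$ are mapped into $R_1\cup R_2$, so $e$ is the image of a dynamic edge of $H$. The other dynamic edge has its image in $G_t$, hence equal to $x_lz_l$ with $|l|\le t$, and as in Proposition 5 we conclude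 $e=x_{l\pm1}z_{l\pm1}$. This completes the induction.

So the $H_k$-process from $G_0\sqcup Q'$ takes exactly $\lceil(ab-1)/2\rceil$ steps, by the count that gave (5), and the starting graph has $24(a+b)+2k+1$ non-isolated vertices. For $n\ge 2k+169$ put $N=\lfloor(n-2k-25)/48\rfloor\ge 3$, $a=N$, $b=N+1$. Then $24(a+b)+2k+1=48N+2k+25\le n$. Padding with isolated vertices, which $\Gamma$ may contain, gives
$$M_{H_k}(n)\ge\frac{N(N+1)}2\ge\frac{(n-2k-72)(n-2k-24)}{4608},$$
which is $\Omega(n^2)$ for fixed $k$. With (1), $M_{H_k}(n)=\Theta(n^2)$. $\blacksquare$

**Remark.** By the quoted fact, $M_T(n)$ is bounded for every tree $T$, while for every $k\ge 2$ some graph of tree-width $k$ attains the order $n^2$, the largest that (1) permits. In particular, no bound on $M_H(n)$ of order $o(n^2)$ can follow from a bound $\mathrm{tw}(H)\le k$ with $k\ge 2$.
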